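\title{An exact colorful fractional Helly theorem for $d$-Leray complexes}

\begin{abstract}
Let $K$ be a $d$-Leray simplicial complex whose vertex set is partitioned into color classes $N_1,\dots,N_{d+1}$ of sizes $n_1,\dots,n_{d+1}$, and let $r_i$ be the largest size of a face contained in $N_i$. We prove that at least $\prod_i(n_i-r_i)$ of the sets with one vertex of each color are not faces of $K$. It follows that the optimal colorful fractional Helly theorem for $d$-collapsible complexes holds for $d$-Leray complexes, which confirms a conjecture. The proof divides the Stanley--Reisner ring of $K$ by $r_i$ linear forms in the variables of color $i$, for each $i$, and shows that the quotient vanishes in degree $d+1$. The same argument gives a sharp bound for any number of colors and any prescribed distribution of $d+1$ vertices among the colors.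
\end{abstract}

\section{Introduction}\label{sec:intro}

The intersection pattern of a finite family $(C_v)_{v\in N}$ of convex sets in $\mathbb R^d$ is recorded by its \emph{nerve}, the simplicial complex whose faces are the sets $\sigma\subseteq N$ such that the $C_v$ with $v\in\sigma$ have a common point. Helly's theorem says that if all sets of at most $d+1$ indices are faces of the nerve, then $N$ is a face. A fractional version assumes only that a fraction $\alpha$ of the $(d+1)$-sets are faces and asks for a large face. A colorful version splits $N$ into $d+1$ color classes, looks only at the $(d+1)$-sets with one element of each color, and asks for a large face inside one class. This paper concerns the combination of the two, for a class of complexes defined by homology alone.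

A \emph{simplicial complex} $K$ on a finite vertex set $N$ is a family of subsets of $N$, called faces, that is closed under taking subsets. We assume $\emptyset\in K$, since a complex with no face at all has nothing to count, but we do not require every element of $N$ to be a face. The dimension of a face $\sigma$ is $|\sigma|-1$, and $\dim K$ is the largest dimension of a face; thus $\dim\{\emptyset\}=-1$. For $W\subseteq N$ the \emph{induced subcomplex} $K[W]$ consists of the faces contained in $W$. Let $d\ge1$.
\begin{itemize}
\item $K$ is \emph{$d$-representable} if it is the nerve of a finite family of convex sets in $\mathbb R^d$.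
\item An \emph{elementary $d$-collapse} takes a face $\tau$ of dimension at most $d-1$ that lies in a unique maximal face and removes all faces containing $\tau$. The complex $K$ is \emph{$d$-collapsible} if a sequence of elementary $d$-collapses reduces it to the empty complex, which has no nonempty face.
\item $K$ is \emph{$d$-Leray over a field $F$} if $\tilde H_j(K[W];F)=0$ for all $W\subseteq N$ and all $j\ge d$. Without mention of the field, \emph{$d$-Leray} means $d$-Leray over $\mathbb Q$.
\end{itemize}
Every $d$-representable complex is $d$-collapsible, and every $d$-collapsible complex is $d$-Leray. Given a partition $N=N_1\sqcup\dots\sqcup N_{d+1}$ into nonempty parts, a set is \emph{colorful} if it consists of exactly one element of each part, and a \emph{colorful $d$-face} is a colorful set that is a face. The following optimal colorful fractional Helly theorem is known.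

\begin{theorem}\label{thm:known}
Let $d\ge1$ and $\alpha\in(0,1]$. Let $K$ be a $d$-collapsible complex with vertex partition $N=N_1\sqcup\dots\sqcup N_{d+1}$ into nonempty parts, $n_i=|N_i|$. If $K$ has at least $\alpha n_1\cdots n_{d+1}$ colorful $d$-faces, then $\dim K[N_i]\ge\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n_i-1$ for some $i$.
\end{theorem}

The constant can be guessed from one family of examples.

\begin{example}\label{ex:hyperplanes}
Fix integers $1\le r_i\le n_i$ and put $p_i=n_i-r_i+1$. Let color class $i$ consist of $r_i-1$ copies of $\mathbb R^d$ and $p_i$ parallel hyperplanes: $\{x_i=a\}$ for $i\le d$, and $\{x_1+\dots+x_d=a+\tfrac12\}$ for $i=d+1$, where $a=1,\dots,p_i$. The largest intersecting subfamily of color $i$ has $r_i$ members. At most $d$ hyperplanes of distinct colors meet, because any $d$ of the forms $x_1,\dots,x_d,x_1+\dots+x_d$ are linearly independent, while $d+1$ hyperplanes of distinct colors do not, because a sum of integers is an integer. So exactly $\prod_i(n_i-r_i+1)$ colorful sets are not faces of the nerve. If all $n_i$ are large and $r_i/n_i$ is close to $\gamma$, the fraction of colorful non-faces is close to $(1-\gamma)^{d+1}$, and this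 equals $1-\alpha$ exactly when $\gamma=1-(1-\alpha)^{1/(d+1)}$.
\end{example}

The conjecture that Theorem~\ref{thm:known} remains true with ``$d$-Leray'' in place of ``$d$-collapsible'' is posed in \cite{BGT}. A $d$-collapsible complex comes with a sequence of steps along which faces can be counted, whereas a $d$-Leray complex offers only the vanishing of homology groups. Still, the vanishing does force non-faces. Suppose that each $N_i$ consists of two vertices that do not form an edge. If all $2^{d+1}$ colorful sets were faces, $K$ would be the boundary of the $(d+1)$-dimensional cross-polytope, a $d$-sphere, which is not $d$-Leray; so at least one colorful set is missing. Our first result is an exact count that extends this observation.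

\begin{theorem}\label{thm:count}
Let $d\ge1$ and let $K$ be a $d$-Leray complex with vertex partition $N=N_1\sqcup\dots\sqcup N_{d+1}$, $n_i=|N_i|\ge1$. Put $r_i=\dim K[N_i]+1$. Then at least $\prod_i(n_i-r_i)$ of the $n_1\cdots n_{d+1}$ colorful sets are not faces of $K$.
\end{theorem}

The number $r_i$ is the largest size of a face contained in $N_i$. The conjecture follows.

\begin{corollary}\label{cor:conj}
In the setting of Theorem~\ref{thm:count}, if $K$ has at least $\alpha n_1\cdots n_{d+1}$ colorful $d$-faces, where $\alpha\in(0,1]$, then $\dim K[N_i]\ge\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n_i-1$ for some $i$.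
\end{corollary}

\begin{proof}
The fraction of colorful sets that are not faces is at most $1-\alpha$ by hypothesis and at least $\prod_i(1-r_i/n_i)$ by Theorem~\ref{thm:count}. The smallest of these $d+1$ nonnegative factors therefore satisfies $(1-r_i/n_i)^{d+1}\le1-\alpha$, that is, $r_i\ge\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n_i$.
\end{proof}

The method is not tied to $d+1$ colors. Let $N=N_1\sqcup\dots\sqcup N_c$ with $c\ge1$ and all parts nonempty, and let $\mathbf k=(k_1,\dots,k_c)$ be a vector of positive integers with $k_1+\dots+k_c=d+1$. A set $\sigma\subseteq N$ has \emph{type $\mathbf k$} if $|\sigma\cap N_i|=k_i$ for all $i$. As before, $n_i=|N_i|$ and $r_i=\dim K[N_i]+1$.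

\begin{theorem}\label{thm:general}
Let $d\ge1$, let $F$ be a field, and let $\mathbf k=(k_1,\dots,k_c)$ be positive integers with sum $d+1$.
\begin{itemize}
\item[(a)] If $K$ is $d$-Leray over $F$ and has at least one face of type $\mathbf k$, then the number of sets of type $\mathbf k$ that are not faces of $K$ is at least
\begin{equation}\label{eq:bound}
\prod_{i=1}^c\binom{n_i-r_i+k_i-1}{k_i}.
\end{equation}
\item[(b)] For all integers $r_i,n_i$ with $k_i\le r_i\le n_i$ there is a complex with these parameters that is $d$-collapsible, is $d$-Leray over $F$, and attains equality in \textup{(a)}.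
\item[(c)] If $K$ is $d$-Leray over $F$ and has at least $\alpha\prod_i\binom{n_i}{k_i}$ faces of type $\mathbf k$, where $\alpha\in(0,1]$ and $n_i\ge k_i$ for all $i$, then $\prod_i(1-r_i/n_i)^{k_i}\le1-\alpha$. In particular $\dim K[N_i]\ge\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n_i-1$ for some $i$.
\item[(d)] For every $\mathbf k$ and $\alpha$ the constant in \textup{(c)} cannot be increased, even for $d$-collapsible complexes: if $\gamma>1-(1-\alpha)^{1/(d+1)}$, then some $d$-collapsible complex satisfies the hypothesis of \textup{(c)} and has $\dim K[N_i]<\gamma n_i-1$ for all $i$.
\end{itemize}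
\end{theorem}

For $c=d+1$ and $\mathbf k=(1,\dots,1)$ the product \eqref{eq:bound} is the bound of Theorem~\ref{thm:count}, and (c) contains Corollary~\ref{cor:conj}. For $c=1$ and $\mathbf k=(d+1)$, part (c) is the classical one-color fractional Helly statement.

The proof passes to the Stanley--Reisner ring of $K$. We divide it by $r_i$ linear forms in the variables of color $i$, for each $i$, so that the quotient $A$ is finite-dimensional (Section~\ref{sec:forms}). The Leray property forces $A$ to vanish in degree $d+1$ (Section~\ref{sec:vanishing}), and this vanishing says that the non-faces span a vector space whose dimension is the product \eqref{eq:bound} (Section~\ref{sec:count}). Section~\ref{sec:forests} carries this out by hand for bipartite forests, and Section~\ref{sec:extremal} constructs the extremal complexes.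

\section{The face ring, and the case of bipartite forests}\label{sec:forests}

Let $F$ be a field, let $K$ be a complex on $N=N_1\sqcup\dots\sqcup N_c$, and let $S=F[x_v:v\in N]$. The \emph{support} of a monomial is the set of $v$ such that $x_v$ divides it. The \emph{Stanley--Reisner ideal} $I_K$ is generated by the monomials $\prod_{v\in\sigma}x_v$ with $\sigma\notin K$. Since every superset of a non-face is a non-face, a monomial lies in $I_K$ exactly when its support is not a face, and these monomials form a basis of $I_K$. The quotient $F[K]=S/I_K$ is the \emph{face ring}, or Stanley--Reisner ring.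

Besides the usual grading by degree, $S$ has the \emph{color grading} by $\mathbb Z^c$, in which the $i$th coordinate of the degree of a monomial is its total degree in the variables of color $i$. We write $V_i$ for the span of the variables $x_v$ with $v\in N_i$. An ideal generated by monomials and by linear forms each lying in some $V_i$ is homogeneous for the color grading, so its quotient ring is again color graded. When $c=d+1$, the monomials of color degree $\mathbf 1=(1,\dots,1)$ correspond to the colorful sets, and $\dim_F(I_K)_{\mathbf 1}$ is the number that Theorem~\ref{thm:count} bounds from below.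

Take $d=1$ and $r_1=r_2=1$. No face has two vertices of one color, so $K$ is a bipartite graph, and the Leray property says that it has no cycle. A forest on at most $n_1+n_2$ vertices has at most $n_1+n_2-1$ edges, so it has at least $n_1n_2-n_1-n_2+1=(n_1-1)(n_2-1)$ colorful non-edges, as Theorem~\ref{thm:count} asserts. We now derive this bound in a way that generalizes.

Let $\theta_i=\sum_{v\in N_i}x_v$ and $A=S/(I_K+(\theta_1,\theta_2))$. We compute $A_{(1,1)}$ in two ways. First divide by $I_K$. The space $F[K]_{(1,1)}$ has the edges $x_ux_v$ of $K$ as a basis. In it, $\theta_1x_v$ for $v\in N_2$ is the sum of the edges at $v$, and $x_u\theta_2$ for $u\in N_1$ is the sum of the edges at $u$. A linear functional on $A_{(1,1)}$ is therefore a function $\lambda$ on the edges whose sum over the edges at each vertex is zero. Orient every edge from $N_1$ to $N_2$. In the boundary $\sum\lambda_{uv}(v-u)$ of the chain $\sum\lambda_{uv}[u,v]$, the coefficient of a vertex is, up to sign, the sum of $\lambda$ over the edges at that vertex. So the dual of $A_{(1,1)}$ is the space of $1$-cycles, which is $\tilde H_1(K;F)=0$, and $A_{(1,1)}=0$.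

Now divide by $\theta_1,\theta_2$ first. In color degree $(1,1)$ this gives $(V_1/F\theta_1)\otimes(V_2/F\theta_2)$, of dimension $(n_1-1)(n_2-1)$, and $A_{(1,1)}$ is its quotient by the images of the monomials $x_ux_v$ of colorful non-edges. As the quotient is zero, there are at least $(n_1-1)(n_2-1)$ such monomials.

For instance, let $K$ be the path $u_1v_1u_2v_2$ with $N_1=\{u_1,u_2\}$ and $N_2=\{v_1,v_2\}$. Modulo $\theta_1,\theta_2$ we may put $x_{u_1}=x$, $x_{u_2}=-x$, $x_{v_1}=y$, $x_{v_2}=-y$. The non-edges $u_1u_2$, $v_1v_2$, $u_1v_2$ give $A=F[x,y]/(x^2,y^2,xy)$, which is zero in degree $2$. If the edge $u_1v_2$ is added, closing a $4$-cycle, then $A=F[x,y]/(x^2,y^2)$ and $xy$ survives.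

The second computation extends to the general case without change. The first does not, because for larger $r_i$ the homology of $K$ alone does not decide the matter.

\begin{example}\label{ex:cone}
Let $K$ be the cone over the $4$-cycle above, with apex added to $N_1$. Then $K$ is contractible, $(n_1,r_1)=(3,2)$ and $(n_2,r_2)=(2,1)$, so the bound of Theorem~\ref{thm:count} for $d=1$ is $1$; yet all six colorful pairs are edges. The Leray property fails only for a proper induced subcomplex, the $4$-cycle.
\end{example}

We therefore need a replacement for $\theta_i$ when $r_i>1$, and an argument for the vanishing of $A$ that uses the homology of all induced subcomplexes.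

\section{Linear forms of a single color}\label{sec:forms}

We want subspaces $\Theta_i\subseteq V_i$ such that $A=S/(I_K+(\Theta_1+\dots+\Theta_c))$ is finite-dimensional, which is the hypothesis under which $A$ will vanish in degree $d+1$. Small subspaces give a better bound, since the non-faces must then span a larger space. One cannot go below $\dim\Theta_i=r_i$: if $\sigma\subseteq N_i$ is a face of size $r_i$, then setting $x_v=0$ for $v\notin\sigma$ maps $A$ onto the quotient of a polynomial ring in $r_i$ variables by at most $\dim\Theta_i$ linear forms. The dimension $r_i$ can be achieved.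

\begin{lemma}\label{lem:forms}
Let $F$ be an infinite field, let $K$ be a complex on $N=N_1\sqcup\dots\sqcup N_c$, and let $r_i=\dim K[N_i]+1$. There are subspaces $\Theta_i\subseteq V_i$ with $\dim\Theta_i=r_i$ such that $A=S/(I_K+(\Theta_1+\dots+\Theta_c))$ is finite-dimensional over $F$.
\end{lemma}

\begin{proof}
Choose distinct elements $t_v\in F$, $v\in N$; this is the only use of the assumption on $F$. Let $\Theta_i$ be the span of the forms $\sum_{v\in N_i}t_v^{\,j}x_v$ for $0\le j<r_i$. Their coefficient matrix $(t_v^{\,j})$ has $r_i$ rows and $n_i\ge r_i$ columns, and any $s\le r_i$ of its columns are linearly independent, because their first $s$ rows form an invertible Vandermonde matrix. With $s=r_i$ this gives $\dim\Theta_i=r_i$. It also shows that for $\rho\subseteq N_i$ with $|\rho|\le r_i$, the coefficients of the variables $x_w$, $w\in\rho$, in a form in $\Theta_i$ can be prescribed arbitrarily.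

We show that $A$ is spanned by the images of the squarefree monomials, which are finitely many. Fix a degree $e$ and argue by descending induction on the size of the support $\sigma$ of a monomial $\mu$ of degree $e$. If $\mu$ is squarefree, which is the case when $|\sigma|=e$, or if $\sigma\notin K$, there is nothing to prove. Otherwise $\sigma\in K$ and $\mu=x_v\mu'$ for some $v$, say $v\in N_i$, where $\mu'$ still has support $\sigma$. The set $\sigma\cap N_i$ is a face of $K[N_i]$, so it has at most $r_i$ elements, and there is a form $\theta=x_v+\sum_{w\in N_i\setminus\sigma}a_wx_w$ in $\Theta_i$. From $\theta\mu'=0$ in $A$ we get $\mu=-\sum_{w\in N_i\setminus\sigma}a_wx_w\mu'$ in $A$, and each $x_w\mu'$ has degree $e$ and support of size $|\sigma|+1$.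
\end{proof}

For $r_i=1$ the space $\Theta_i$ is spanned by the form $\theta_i$ of Section~\ref{sec:forests}.

\section{Vanishing above degree $d$}\label{sec:vanishing}

This section proves the following lemma, the only step that uses the Leray property. The coloring plays no role in it.

\begin{lemma}\label{lem:vanishing}
Let $K$ be $d$-Leray over a field $F$, and let $\Theta\subseteq S_1$ be a space of linear forms such that $A=S/(I_K+(\Theta))$ is finite-dimensional over $F$. Then $A_e=0$ for all $e>d$.
\end{lemma}

The degree cannot be lowered. The boundary of a $d$-simplex has dimension $d-1$, so it is $d$-Leray; its ideal is generated by $x_0x_1\cdots x_d$, and dividing by the forms $x_i-x_0$ gives $A=F[y]/(y^{d+1})$, with $A_d\ne0$.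

\subsection*{The Leray property and the free resolution}
For a graded module $X$ let $X(-a)$ be its shift, $X(-a)_e=X_{e-a}$; thus $S(-a)$ is free on one generator of degree $a$. The module $F[K]$ has a minimal graded free resolution
\[
\cdots\to G_2\to G_1\to G_0\to F[K]\to0,\qquad G_i=\bigoplus_jS(-j)^{\beta_{ij}},
\]
with each $G_i$ finitely generated and all maps of degree zero. Minimality means that the matrices of the maps $G_{i+1}\to G_i$ have no nonzero constant entries, so the differentials of $G_\bullet\otimes_SF$ vanish and $\beta_{ij}=\dim_F\operatorname{Tor}^S_i(F[K],F)_j$. Hochster's formula \cite[Corollary~5.12]{MS} expresses these numbers through all induced subcomplexes: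
\[
\beta_{ij}=\sum_{W\subseteq N,\ |W|=j}\dim_F\tilde H^{\,j-i-1}(K[W];F).
\]
Over a field, $\tilde H^{\,q}$ is dual to $\tilde H_q$. If $K$ is $d$-Leray over $F$, the right side therefore vanishes when $j-i-1\ge d$, and so
\begin{equation}\label{eq:reg}
G_i\ \text{is generated in degrees at most } d+i .
\end{equation}
In algebraic terms, $F[K]$ has regularity at most $d$.

To transfer \eqref{eq:reg} to $A$, let $T=S/(\Theta)$, a polynomial ring $F[y_1,\dots,y_m]$ with $m=|N|-\dim\Theta\ge0$, and let $\bar G_\bullet=G_\bullet\otimes_ST$. This is a complex of free $T$-modules with generators in the same degrees, and its homology in position $0$ is $F[K]\otimes_ST=A$. The difficulty is that $\bar G_\bullet$ need not be a resolution of $A$, because forms of a single color are often zero divisors on $F[K]$. If $K$ consists of two points of different colors, then $G_\bullet$ is the complex $S(-2)\to S$ given by multiplication by $x_1x_2$, the space $\Theta$ of Lemma~\ref{lem:forms} is all of $S_1$, and $\bar G_\bullet$ is the zero map $F(-2)\to F$. What remains true is that the homology of $\bar G_\bullet$ is finite-dimensional. We therefore use a cohomology theory whose higher groups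 do not see finite-dimensional modules.

\subsection*{Local cohomology}
For $J\subseteq\{1,\dots,m\}$ let $y_J=\prod_{i\in J}y_i$. The \v Cech complex of a graded $T$-module $X$ is
\[
C^\bullet(X)\colon\quad 0\to C^0(X)\to C^1(X)\to\dots\to C^m(X)\to0,\qquad C^j(X)=\bigoplus_{|J|=j}X_{y_J},
\]
where $X_{y_J}$ is the localization inverting $y_J$, so $C^0(X)=X$, and the component of the differential from $X_{y_J}$ to $X_{y_{J\cup\{i\}}}$ is the localization map with sign $(-1)^{|\{l\in J:\,l<i\}|}$. Its cohomology $H^j_{\mathfrak m}(X)$ is the local cohomology of $X$ at $\mathfrak m=(y_1,\dots,y_m)$. It is graded and commutes with direct sums and shifts. We use four properties.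
\begin{itemize}
\item[(L1)] A short exact sequence $0\to X'\to X\to X''\to0$ of graded modules gives, in each degree $e$, a long exact sequence
\[
\cdots\to H^j_{\mathfrak m}(X')_e\to H^j_{\mathfrak m}(X)_e\to H^j_{\mathfrak m}(X'')_e\to H^{j+1}_{\mathfrak m}(X')_e\to\cdots .
\]
Indeed, localization is exact, so the \v Cech complexes form a short exact sequence.
\item[(L2)] $H^j_{\mathfrak m}(X)=0$ for $j>m$, since $C^j(X)=0$.
\item[(L3)] If $X$ is finite-dimensional over $F$, then $H^0_{\mathfrak m}(X)=X$ and $H^j_{\mathfrak m}(X)=0$ for $j>0$. Indeed, each $y_i$ raises the degree and $X$ lives in finitely many degrees, so $y_i$ acts nilpotently and $X_{y_J}=0$ for $J\ne\emptyset$.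
\item[(L4)] $H^j_{\mathfrak m}(T)=0$ for $j\ne m$, and $H^m_{\mathfrak m}(T)$ lives in degrees at most $-m$. Indeed, $C^\bullet(T)$ is the tensor product over $F$ of the $m$ complexes $F[y_i]\to F[y_i,y_i^{-1}]$, each with cohomology only in position $1$, spanned by $y_i^{-1},y_i^{-2},\dots$. By the K\"unneth formula the cohomology of $C^\bullet(T)$ is concentrated in position $m$ and is spanned by the Laurent monomials with all exponents at most $-1$. For $m=0$ this reads $H^0_{\mathfrak m}(F)=F$, in degree $0$.
\end{itemize}
The plan is to move from $A=H^0_{\mathfrak m}(A)$ along the complex $\bar G_\bullet$, raising the cohomological index by one at each position. At position $m$ the generators have degree at most $d+m$ by \eqref{eq:reg}, and (L4) takes back exactly $m$.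

\begin{proof}[Proof of Lemma~\ref{lem:vanishing}]
Let $Z_i$ and $B_i\subseteq Z_i$ be the cycles and boundaries in $\bar G_i$, and let $M_i=Z_i/B_i=\operatorname{Tor}^S_i(F[K],T)$, so that $M_0=A$.

Each $M_i$ is finite-dimensional. It is finitely generated over $T$, being a subquotient of a finitely generated module over a Noetherian ring. An element $f\in I_K$ acts as zero on $F[K]$, and multiplication by $f$ on $\operatorname{Tor}^S_i(F[K],T)$ is the map induced by multiplication by $f$ on $F[K]$, so $f$ annihilates $M_i$. Hence $M_i$ is a finitely generated module over $T/I_KT=A$, and $A$ is finite-dimensional.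

Fix $e>d$. We first note that
\begin{equation}\label{eq:free}
H^j_{\mathfrak m}(\bar G_j)_e=0\qquad\text{for all } j\ge0 .
\end{equation}
For $j\ne m$ this holds by (L4), as $\bar G_j$ is free. For $j=m$, the module $\bar G_m$ is a sum of modules $T(-a)$ with $a\le d+m$ by \eqref{eq:reg}, and $H^m_{\mathfrak m}(T(-a))$ lives in degrees at most $a-m\le d$ by (L4).

Next we prove by descending induction on $j$ that
\begin{equation}\label{eq:claim}
H^j_{\mathfrak m}(B_{j-1})_e=0\qquad\text{for all } j\ge1 .
\end{equation}
For $j>m$ this is (L2). Let $j\ge1$ and assume $H^{j+1}_{\mathfrak m}(B_j)_e=0$. The sequence $0\to B_j\to Z_j\to M_j\to0$ gives the exact sequence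
\[
H^{j+1}_{\mathfrak m}(B_j)_e\to H^{j+1}_{\mathfrak m}(Z_j)_e\to H^{j+1}_{\mathfrak m}(M_j)_e .
\]
The left term is zero by assumption and the right term by (L3), so $H^{j+1}_{\mathfrak m}(Z_j)_e=0$. The sequence $0\to Z_j\to\bar G_j\to B_{j-1}\to0$ gives the exact sequence
\[
H^j_{\mathfrak m}(\bar G_j)_e\to H^j_{\mathfrak m}(B_{j-1})_e\to H^{j+1}_{\mathfrak m}(Z_j)_e ,
\]
whose outer terms vanish by \eqref{eq:free} and the previous step. This proves \eqref{eq:claim}.

Finally, $0\to B_0\to\bar G_0\to A\to0$ gives the exact sequence
\[
H^0_{\mathfrak m}(\bar G_0)_e\to H^0_{\mathfrak m}(A)_e\to H^1_{\mathfrak m}(B_0)_e .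
\]
The outer terms vanish by \eqref{eq:free} and \eqref{eq:claim}, and the middle term is $A_e$ by (L3).
\end{proof}

\section{Counting non-faces}\label{sec:count}

The two lemmas combine into a count of monomials.

\begin{proposition}\label{prop:monomials}
Let $F$ be an infinite field, let $K$ be $d$-Leray over $F$ on $N=N_1\sqcup\dots\sqcup N_c$, and let $\mathbf k=(k_1,\dots,k_c)$ be positive integers with sum $d+1$. Then the number of monomials of color degree $\mathbf k$ whose support is not a face of $K$ is at least the product \eqref{eq:bound}.
\end{proposition}

\begin{proof}
Take $\Theta_1,\dots,\Theta_c$ from Lemma~\ref{lem:forms}, and let $\Theta=\Theta_1+\dots+\Theta_c$, $T=S/(\Theta)$ and $A=S/(I_K+(\Theta))$. Since $\Theta_i\subseteq V_i$, both rings are color graded, and $A_{\mathbf k}$ is the quotient of $T_{\mathbf k}$ by the image of $(I_K)_{\mathbf k}$. By Lemma~\ref{lem:vanishing}, $A_{\mathbf k}\subseteq A_{d+1}=0$, so $(I_K)_{\mathbf k}\to T_{\mathbf k}$ is surjective. The ring $T$ is a polynomial ring with $\dim(V_i/\Theta_i)=n_i-r_i$ variables of color $i$. There are $\binom{q+k-1}{k}$ monomials of degree $k\ge1$ in $q\ge0$ variables, so $\dim T_{\mathbf k}$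 is the product \eqref{eq:bound}. The monomials in the statement form a basis of $(I_K)_{\mathbf k}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
Apply Proposition~\ref{prop:monomials} with $F=\mathbb Q$, $c=d+1$ and $\mathbf k=\mathbf 1$. Every monomial of color degree $\mathbf 1$ is squarefree with colorful support, and \eqref{eq:bound} equals $\prod_i(n_i-r_i)$.
\end{proof}

If some $k_i\ge2$, the proposition also counts monomials that are not squarefree, such as $x_v^2x_w$ for a non-face $\{v,w\}$, and these do not correspond to sets of type $\mathbf k$. Their supports have at most $d$ elements, and faces of this size affect neither the Leray property nor the number of faces of type $\mathbf k$. So we add them to the complex, as far as this is possible without raising the $r_i$.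

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(a)}]
If $F'\supseteq F$ is a field extension, then $\tilde H_j(K[W];F')=\tilde H_j(K[W];F)\otimes_FF'$. Replacing $F$ by $F(t)$, we may assume that $F$ is infinite. Let
\[
\Sigma=\{\sigma\subseteq N:\ |\sigma|\le d \text{ and } |\sigma\cap N_i|\le r_i \text{ for all } i\},\qquad K'=K\cup\Sigma .
\]
The family $\Sigma$ is closed under taking subsets, so $K'$ is a simplicial complex, and $K$ and $K'$ have the same faces of dimension at least $d$. In particular they have the same faces of type $\mathbf k$.

The complex $K'$ is $d$-Leray over $F$. Let $W\subseteq N$ and $j\ge d$. The complexes $K[W]$ and $K'[W]$ have the same $(j+1)$-chains and the same $j$-chains, hence the same $j$-boundaries. The boundary of a $j$-chain is given by the same formula in both, so they have the same $j$-cycles. Thus $\tilde H_j(K'[W];F)=\tilde H_j(K[W];F)=0$.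

Also $\dim K'[N_i]+1=r_i$, because a member of $\Sigma$ contained in $N_i$ has at most $r_i$ elements.

A face of type $\mathbf k$ meets $N_i$ in a face of size $k_i$, so the hypothesis gives $k_i\le r_i$ for all $i$. If a monomial of color degree $\mathbf k$ is not squarefree, its support $\sigma$ satisfies $|\sigma|\le d$ and $|\sigma\cap N_i|\le k_i\le r_i$, so $\sigma\in\Sigma\subseteq K'$. Hence the monomials counted by Proposition~\ref{prop:monomials} for $K'$ are the squarefree monomials of the sets of type $\mathbf k$ that are not faces of $K'$, equivalently of $K$. The proposition gives the bound.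
\end{proof}

\begin{remark}
The face of type $\mathbf k$ is used only to obtain $k_i\le r_i$, and some such condition is needed. For $d=2$, $c=1$ and $K$ a set of $n\ge2$ isolated points, $r_1=1$ and \eqref{eq:bound} equals $\binom{n+1}{3}$, which exceeds the number $\binom n3$ of all triples. The condition $\sum_ik_i=d+1$ places $A_{\mathbf k}$ in the first degree in which Lemma~\ref{lem:vanishing} applies. With sum $d$ the bound fails: the boundary of the $d$-dimensional cross-polytope, with each of the $d$ antipodal pairs as a color class, has dimension $d-1$ and is $d$-Leray, all sets of type $(1,\dots,1)$ are faces, and $\prod_i(n_i-r_i)=1$.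
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(c)}]
Since $\alpha>0$ and $n_i\ge k_i$, there is a face of type $\mathbf k$, and (a) applies. For each $i$,
\[
\binom{n_i-r_i+k_i-1}{k_i}\Big/\binom{n_i}{k_i}=\prod_{j=0}^{k_i-1}\frac{n_i-r_i+j}{n_i-j}\ \ge\ \Bigl(\frac{n_i-r_i}{n_i}\Bigr)^{k_i}.
\]
So the fraction of non-faces among the $\prod_i\binom{n_i}{k_i}$ sets of type $\mathbf k$ is at least $\prod_i(1-r_i/n_i)^{k_i}$, and it is at most $1-\alpha$ by hypothesis. The product has $d+1$ nonnegative factors, counted with multiplicity, and the last assertion follows as in the proof of Corollary~\ref{cor:conj}.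
\end{proof}

\section{Extremal complexes}\label{sec:extremal}

Example~\ref{ex:hyperplanes} has $\prod_i(n_i-r_i+1)$ colorful non-faces, more than Theorem~\ref{thm:count} requires. The case $d=1$ shows how to close the gap. There the hyperplanes are points on the line, no two of which meet, whereas Section~\ref{sec:forests} suggests a spanning tree. So, next to the $r_i-1$ copies of $\mathbb R$, let color $1$ consist of $b_1=[0,2]$ and $n_1-r_1$ points in $(2,3]$, and color $2$ of $b_2=[1,3]$ and $n_2-r_2$ points in $[0,1)$. Apart from the copies of $\mathbb R$, sets of the same color are still disjoint, so the numbers $r_i$ are unchanged. Now $b_1$ meets every set of color $2$ and $b_2$ meets every set of color $1$, and the colorful non-faces are the $(n_1-r_1)(n_2-r_2)$ pairs of points. The general construction keeps both features: cone vertices in place of the copies of $\mathbb R$, and one special vertex $b_i$ in each color.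

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(b)}]
Let $|N_i|=n_i$. Choose $R_i\subseteq N_i$ with $|R_i|=r_i-k_i$ and let $P_i=N_i\setminus R_i$, so $|P_i|=n_i-r_i+k_i\ge k_i\ge1$. Choose $b_i\in P_i$, and put $R=\bigcup_iR_i$ and $P=\bigcup_iP_i$. Call a set \emph{omitted} if it is a subset of $P$ of type $\mathbf k$ containing no $b_i$. Let $D$ consist of all $\sigma\subseteq P$ that satisfy $|\sigma\cap P_i|\le k_i$ for all $i$ and are not omitted. The inequalities define a complex with no face of size above $d+1$, and omitted sets have size $d+1$, so $D$ is a complex. Its $d$-faces are the subsets of $P$ of type $\mathbf k$ that contain some $b_i$. For a complex $D'$ on $P$ write $2^R*D'=\{\sigma\subseteq N:\sigma\setminus R\in D'\}$ for its join with the simplex on $R$, and let $K=2^R*D$.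

\emph{Parameters.} For each $i$ choose a $k_i$-subset of $P_i$ containing $b_i$. The union of these subsets is a face of $D$ of type $\mathbf k$. So $K$ has a face of type $\mathbf k$, and the largest faces of $D[P_i]$ have size exactly $k_i$. The largest faces of $K[N_i]$ are their unions with $R_i$, of size $(r_i-k_i)+k_i=r_i$.

\emph{Non-faces.} Let $\sigma\subseteq N$ have type $\mathbf k$. Then $|(\sigma\setminus R)\cap P_i|\le k_i$ for all $i$, so $\sigma\notin K$ exactly when $\sigma\setminus R$ is omitted; in that case $|\sigma\setminus R|=d+1=|\sigma|$, so $\sigma$ itself is omitted. The number of omitted sets is $\prod_i\binom{|P_i|-1}{k_i}$, which is the product \eqref{eq:bound}.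

\emph{Free facets of $d$-faces.} For a $d$-face $\sigma$ of $D$ let $J(\sigma)=\{i:b_i\in\sigma\}\ne\emptyset$, fix $i\in J(\sigma)$, and let $\tau_\sigma=\sigma\setminus\{b_i\}$, a face of dimension $d-1$. Any other $d$-face $\sigma'$ of $D$ containing $\tau_\sigma$ has type $\mathbf k$, so it is $\tau_\sigma\cup\{v\}$ with $v\in P_i\setminus\sigma$, and $J(\sigma')=J(\sigma)\setminus\{i\}$. Thus
\begin{equation}\label{eq:order}
|J(\sigma')|<|J(\sigma)|\quad\text{for every } d\text{-face } \sigma'\ne\sigma \text{ of } D \text{ containing } \tau_\sigma .
\end{equation}

\emph{Collapsing $D$.} Treat the $d$-faces in an order of nondecreasing $|J(\sigma)|$, each step removing only the $d$-face treated and one face of dimension $d-1$. When $\sigma$ is reached it is still present, and so is $\tau_\sigma$, because the current family is a complex. By \eqref{eq:order} the other $d$-faces containing $\tau_\sigma$ are already gone, so the only faces containing $\tau_\sigma$ are $\tau_\sigma$ and $\sigma$, and removing them is an elementary $d$-collapse. When no $d$-face is left, remove nonempty maximal faces one at a time. Each has dimension at most $d-1$ and is the unique maximal face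 containing itself, so these steps are elementary $d$-collapses too, and they end at $\{\emptyset\}$.

\emph{Collapsing $K$.} Consider a step that removes from a complex $D'$ on $P$ all faces containing $\tau$, where $\sigma$ is the unique maximal face of $D'$ containing $\tau$. Every face of $2^R*D'$ containing $\tau$ lies in $R\cup\sigma$, so $\tau$ lies in a unique maximal face of $2^R*D'$, and removing the faces containing $\tau$ leaves $2^R*D''$ with $D''=\{\rho\in D':\rho\not\supseteq\tau\}$. So the collapse of $D$ lifts to a sequence of elementary $d$-collapses from $K$ to the simplex $2^R*\{\emptyset\}$ on $R$. A vertex of a simplex has dimension $0\le d-1$ and lies in a unique maximal face, and removing the faces containing it leaves a smaller simplex. After $|R|$ such steps no nonempty face remains.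

\emph{The Leray property over $F$.} Let $W\subseteq N$. If $W$ meets $R$, then $K[W]$ is a cone with apex in $W\cap R$ and has no reduced homology. Otherwise $K[W]\subseteq D$ has dimension at most $d$, so it suffices to show that $D$ has no nonzero $d$-cycle. Given a nonzero $d$-chain $z$ of $D$, choose $\sigma$ with nonzero coefficient in $z$ and with $|J(\sigma)|$ as small as possible. By \eqref{eq:order}, the coefficient of $\tau_\sigma$ in $\partial z$ is, up to sign, the coefficient of $\sigma$ in $z$, so $\partial z\ne0$.
\end{proof}

For $d=1$ and $\mathbf k=(1,1)$ the complex $D$ is the tree formed by joining $b_1$ to all of $P_2$ and $b_2$ to all of $P_1$, and $K$ is the nerve of the family of intervals described above.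

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(d)}]
Let $\gamma_0=1-(1-\alpha)^{1/(d+1)}$ and $\gamma>\gamma_0$. If $\alpha=1$, then $\gamma>1$; take $n_i\ge k_i$ and let $K$ be the full simplex on $N$. It is $d$-collapsible by the removal of vertices used above, all sets of type $\mathbf k$ are faces, and $\dim K[N_i]=n_i-1<\gamma n_i-1$.

Let $\alpha<1$, so $0<\gamma_0<1$, and choose $\gamma'$ with $\gamma_0<\gamma'<\min(\gamma,1)$. Take $n_i=n$ and $r_i=r=\lceil\gamma'n\rceil$ for all $i$. Then $r\le n$, and $r\ge k_i$ for all $i$ when $n$ is large, so (b) provides a $d$-collapsible complex $K$ with these parameters. By the identity in the proof of (c), its fraction of non-faces among the sets of type $\mathbf k$ is $\prod_i\prod_{j=0}^{k_i-1}\frac{n-r+j}{n-j}$. Each of the $d+1$ factors tends to $1-\gamma'$ as $n\to\infty$, so the fraction tends to $(1-\gamma')^{d+1}<(1-\gamma_0)^{d+1}=1-\alpha$. For large $n$ the complex $K$ therefore has at least $\alpha\prod_i\binom n{k_i}$ faces of type $\mathbf k$. If moreover $n\ge1/(\gamma-\gamma')$, then $r<\gamma'n+1\le\gamma n$, so $\dim K[N_i]=r-1<\gamma n-1$ for every $i$.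
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Denys Bulavka, Afshin Goodarzi, Martin Tancer, \emph{Optimal bounds for the colorful fractional Helly theorem}, arXiv:2010.15765 (2020).

\bibitem{MS}
Miller and Sturmfels, \emph{Combinatorial Commutative Algebra}.

\end{thebibliography}
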